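\title{Blow-ups of $\mathbb P^n\times\mathbb P^{n+1}$ in $n+3$ points are log Fano}

\begin{abstract}
We prove that the blow-up $X$ of $\mathbb P^n\times\mathbb P^{n+1}$ in $n+3$ general points is log Fano for every $n\ge1$, answering a question of Postinghel and Prendergast-Smith. Outside codimension two, $X$ parametrizes rank $3$ bundles of degree $1$ on $\mathbb P^1$ together with a line in each of $n+3$ fibers and a section up to scalar. We construct a projective moduli space of these triples as a quotient of a space of quiver representations, for the anticanonical polarization, and show that the non-stable locus has codimension at least two. The quotient is a Gorenstein canonical Fano variety that is isomorphic to $X$ in codimension one.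
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. For integers $n,m\ge1$ and $s\ge0$ let $X^{n,m}_s$ be the blow-up of $\mathbb P^n\times\mathbb P^m$ in $s$ points in general position. A normal projective variety $X$ is \emph{log Fano} if there is an effective $\mathbb Q$-divisor $\Delta$ such that the pair $(X,\Delta)$ is klt and $-(K_X+\Delta)$ is ample; klt pairs are recalled in Section~\ref{sec:criterion}. The condition says that $-K_X$ is ample up to an effective correction with mild singularities. In particular, on a smooth log Fano variety $-K_X=-(K_X+\Delta)+\Delta$ is big. On $X^{n,n+1}_s$, with hyperplane classes $H_1,H_2$ and exceptional divisors $E_i$,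
\begin{equation}\label{eq:antican}
-K=(n+1)H_1+(n+2)H_2-2n\sum_{i=1}^sE_i ,
\end{equation}
so each point makes $-K$ less positive, and one asks how many points are allowed. It is known that $X^{n,n+1}_s$ is log Fano for all $n\ge1$ and $s\le n+2$, and that $X^{1,2}_4$ and $X^{2,3}_5$ are log Fano. The question posed in \cite{PP} is whether $X^{n,n+1}_{n+3}$ is log Fano for every $n\ge1$. We show that it is.

Call points of $\mathbb P^k$ \emph{linearly general} if any $k+1$ or fewer of them are linearly independent. This is the only form of general position that we use.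

\begin{theorem}\label{thm:A}
Let $n\ge1$ and let $X$ be the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ in $n+3$ points $p_i=(a_i,b_i)$, with $a_1,\dots,a_{n+3}\in\mathbb P^n$ linearly general and $b_1,\dots,b_{n+3}\in\mathbb P^{n+1}$ linearly general. Then $X$ is log Fano. In particular $X^{n,n+1}_{n+3}$ is log Fano for every $n\ge1$.
\end{theorem}

The method also describes the anticanonical model. The next theorem is not needed for Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
For $X$ as in Theorem~\ref{thm:A} there are a projective variety $M$ with Gorenstein canonical singularities and $-K_M$ ample, and a birational map $X\dashrightarrow M$ that is an isomorphism in codimension one. Hence $-K_X$ is big and movable, and $\bigoplus_mH^0(X,-mK_X)$ is finitely generated with $\operatorname{Proj}$ equal to $M$. Moreover $X^{n,n+1}_{s'}$ is log Fano for all $s'\le n+3$.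
\end{theorem}

\subsection*{Why $n+3$ points are the test case}
For $s\le n+1$ the points can be moved to pairs of coordinate points, and the blow-up is a smooth projective toric variety. Such a variety is log Fano: the boundary $D$ has simple normal crossings and $K+D\sim0$, there is an ample invariant divisor $A$ in which every boundary component has positive coefficient (translate the polytope of a multiple of an ample divisor so that the origin is interior), and $\Delta=D-\epsilon A$ works for small $\epsilon$. For $s=n+2$ the configuration is still unique up to automorphisms and is fixed by the $(n+1)$-dimensional torus of $\mathbb P^{n+1}$. For $s=n+3$ the $b_i$ form a projective frame and the $a_i$ contain one, so no nontrivial element of $PGL_{n+1}\times PGL_{n+2}$ fixes the points, and the configuration depends on $n+3$ points of a line (Lemma~\ref{lem:normal}). Symmetry no longer provides a boundary.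

Positivity does not come for free either. First, $-K_X$ is not nef for $n\ge2$: if $L\subset\mathbb P^n$ is a line through $a_k$, the strict transform $C$ of $L\times\{b_k\}$ has
\begin{equation}\label{eq:curve}
-K_X\cdot C=(n+1)-2n=1-n .
\end{equation}
Second, counting monomials of bidegree $(m(n+1),m(n+2))$ and subtracting the conditions for multiplicity $2nm$ at each point bounds $h^0(-mK_X)$ from below by a polynomial in $m$ with leading term $m^{2n+1}/(2n+1)!$ times
\[
\binom{2n+1}{n}(n+1)^n(n+2)^{n+1}-(n+3)(2n)^{2n+1}.
\]
This number is $54-32$ for $n=1$ and $5760-5120$ for $n=2$, but for $n=3$ it is $35\cdot4^3\cdot5^4-6^8=1\,400\,000-1\,679\,616<0$. So the cases $n=1,2$ suggest a positive answer, while the count that gives bigness of $-K_X$ in these cases gives nothing for $n=3$.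

\subsection*{The method}
Since $-K_X$ is negative on curves that sweep out loci of high codimension, we look for a Fano variety $M$ that agrees with $X$ away from such loci. Section~\ref{sec:criterion} shows that this suffices. Section~\ref{sec:orbits} presents most of $X$ as a space of orbits of a non-reductive group $\Gamma$ on $(\mathbb P^2)^{n+3}$, interprets the orbits as triples (bundle, lines, section) on $\mathbb P^1$, and works out the case $n=1$ by hand. Sections~\ref{sec:modules} and~\ref{sec:complex} encode the triples as representations of a quiver with relations, where a reductive group acts; the stability parameter is read off from the determinant of the tangent bundle. Sections~\ref{sec:stability} and~\ref{sec:codim} show that non-stable representations have codimension at least two, which is the heart of the proof. Section~\ref{sec:quotient} deduces that the quotient is Fano, and Sections~\ref{sec:proofA} and~\ref{sec:proofB} prove the theorems.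

\subsection*{Conventions}
Throughout, $s=n+3$. An open subset of a variety is \emph{big} if its complement has codimension at least $2$. The codimension of a constructible set is that of its closure. $\mathbb P(Q)$ is the space of lines in $Q$. We write $S_k=H^0(\mathbb P^1,\mathcal O(k))$ for the polynomials of degree at most $k$ in the affine coordinate $t$, and trivialize $\mathcal O(k)$ over $\mathbb A^1$ by the section $1$. Every vector bundle on $\mathbb P^1$ is a sum of line bundles $\mathcal O(k)$, and a subsheaf of a vector bundle on $\mathbb P^1$ is locally free. A \emph{subbundle} is a subsheaf with locally free quotient; the \emph{saturation} of a subsheaf is the unique subbundle of the same rank containing it.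

\section{A criterion for being log Fano}\label{sec:criterion}

Let $X$ be normal and $\Delta\ge0$ a $\mathbb Q$-divisor with $K_X+\Delta$ $\mathbb Q$-Cartier. For a proper birational morphism $f\colon Y\to X$ with $Y$ normal, define $K_Y$ and $K_X$ by the same rational top form and write $K_Y=f^*(K_X+\Delta)+\sum_Fa(F)F$, the sum over all prime divisors of $Y$. The \emph{discrepancy} $a(F)$ depends only on the valuation $\operatorname{ord}_F$. The pair is \emph{klt} if $a(F)>-1$ for all $F$ on all $Y$. It suffices to check this on one log resolution, that is, one $f$ with $Y$ smooth such that the exceptional locus and the strict transform of $\Delta$ form a simple normal crossings divisor. The variety $X$ is \emph{canonical} if for $\Delta=0$ all $a(F)\ge0$. Two consequences for smooth $X$ and klt $(X,\Delta)$ will be used. If $F_0\ge0$, then $(X,\Delta+\epsilon F_0)$ is klt for small $\epsilon>0$, because the finitely many discrepancies on a log resolution of $\Delta+F_0$ vary continuously with $\epsilon$. If $0\le\Delta'\le\Delta$, then $(X,\Delta')$ is klt, because $f^*(\Delta-\Delta')\ge0$. Finally,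 a divisor $D$ on a projective variety of dimension $k$ is \emph{big} if $h^0(lD)\ge cl^k$ for some $c>0$ and all large $l$ divisible by a fixed integer; by Kodaira's lemma a big divisor on a smooth projective variety is $\mathbb Q$-linearly equivalent to the sum of an ample and an effective $\mathbb Q$-divisor.

\begin{proposition}\label{prop:criterion}
Let $X$ be a smooth projective variety, $U\subset X$ a big open subset, $M$ a normal projective variety with canonical singularities and $-K_M$ an ample Cartier divisor, and $\psi\colon U\to M$ an open immersion. Then $X$ is log Fano.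
\end{proposition}

\begin{proof}
The plan is to move a general pluri-anticanonical divisor from $M$ to $X$. The result is a klt pair with $K_X+\Delta_X\sim_{\mathbb Q}0$ and big boundary, which can be perturbed.

Choose $m\ge2$ with $-mK_M$ very ample and a general $D\in|-mK_M|$. Let $f\colon Y\to M$ be a log resolution, with $K_Y=f^*K_M+\sum e_kF_k$ and $e_k\ge0$. The divisor $f^*D$ is a general member of a base point free system, so by Bertini's theorem it is smooth, contains no $F_k$, and $f^*D+\sum F_k$ has simple normal crossings. From $K_Y=f^*(K_M+\frac1mD)+\sum e_kF_k-\frac1mf^*D$ and $m\ge2$ we see that $(M,\frac1mD)$ is klt.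

Let $\eta$ be the rational $m$-canonical form on $M$ with $\operatorname{div}\eta=-D$. Through $\psi$ it is also a rational $m$-canonical form on $X$. Let $D_X$ be the closure of $\psi^{-1}(D)$ in $X$. The divisors $\operatorname{div}_X\eta$ and $-D_X$ agree on $U$, and $X\setminus U$ contains no divisor, so they are equal. Put $\Delta_X=\frac1mD_X$. With $mK_X=\operatorname{div}_X\eta$, the divisor $m(K_X+\Delta_X)$ is zero. So on any model $Y'$ the identity $mK_{Y'}=\operatorname{div}_{Y'}\eta$ shows that the discrepancy of $F\subset Y'$ for $(X,\Delta_X)$ is $\frac1m\operatorname{ord}_F\eta$. The same holds for $(M,\frac1mD)$. As $X$ and $M$ are projective and birational, they have the same divisors over them. Hence $(X,\Delta_X)$ is klt.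

The divisor $D_X$ is big, since $h^0(X,lD_X)=h^0(U,lD_X|_U)\ge h^0(M,lD)$; the equality uses that $U$ is big and the inequality is restriction to the dense open set $\psi(U)$. Write $D_X\sim_{\mathbb Q}A+F_0$ with $A$ ample and $F_0\ge0$. For rational $0<\delta\ll1$ put $\Delta=(1-\delta)\Delta_X+\frac\delta mF_0$. Then $0\le\Delta\le\Delta_X+\frac\delta mF_0$, so $(X,\Delta)$ is klt, and
\[
-(K_X+\Delta)\sim_{\mathbb Q}\Delta_X-\Delta=\tfrac\delta m(D_X-F_0)\sim_{\mathbb Q}\tfrac\delta mA
\]
is ample.
\end{proof}

Nothing is assumed about $M\setminus\psi(U)$, but $U$ must be big. For the blow-up of $\mathbb P^2$ in nine points of a smooth cubic, the complement of the exceptional curves embeds in $\mathbb P^2$, while $-K$ is nef with $K^2=0$ and so is not big. We must therefore find all the $E_i$, generically, inside $M$.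

\section{The blow-up as a space of orbits}\label{sec:orbits}

\subsection{Normal form of the points}
Let $\mathbf e_1,\dots,\mathbf e_s$ be the standard basis of $\mathbb C^s$. For distinct $t_1,\dots,t_s\in\mathbb C$ put
\[
\Lambda_1=\{(q(t_i))_i:q\in S_1\},\qquad\Lambda_2=\mathbb C\,(1,\dots,1),\qquad Q_1=\mathbb C^s/\Lambda_1,\qquad Q_2=\mathbb C^s/\Lambda_2 ,
\]
of dimensions $2$, $1$, $n+1$, $n+2$. A bar denotes the class in $Q_1$ or $Q_2$.

\begin{lemma}\label{lem:normal}
For suitable distinct $t_i$ there are isomorphisms $\mathbb P^n\cong\mathbb P(Q_1)$ and $\mathbb P^{n+1}\cong\mathbb P(Q_2)$ under which $a_i=[\bar{\mathbf e}_i]$ and $b_i=[\bar{\mathbf e}_i]$.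
\end{lemma}

\begin{proof}
Choose lifts $\hat a_i\in\mathbb C^{n+1}$ and let $\Lambda$ be the kernel of the surjection $\mathbb C^s\to\mathbb C^{n+1}$, $\mathbf e_i\mapsto\hat a_i$; it has dimension $2$. A nonzero vector of $\Lambda$ with two zero coordinates would be a linear relation among $n+1$ of the $\hat a_i$. So the coordinate functions $\zeta_i\in\Lambda^*$ are pairwise independent. In coordinates $(c_0,c_1)$ on $\Lambda$ such that no $\zeta_i$ is a multiple of $c_1$, we have $\zeta_i=\nu_i(c_0+t_ic_1)$ with $\nu_i\ne0$ and the $t_i$ distinct. Replacing $\hat a_i$ by $\nu_i\hat a_i$ turns the kernel into $\Lambda_1$. For lifts $\hat b_i\in\mathbb C^{n+2}$ the kernel is a line, spanned by a vector without zero coordinate since no $n+2$ of the $\hat b_i$ are dependent; rescaling the lifts makes it $(1,\dots,1)$.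
\end{proof}

This is the only place where linear generality is used. From now on $Y=\mathbb P(Q_1)\times\mathbb P(Q_2)$, $p_i=([\bar{\mathbf e}_i],[\bar{\mathbf e}_i])$, $X$ is the blow-up of $Y$ in the $p_i$, and $X_0=X\setminus\bigcup E_i=Y\setminus\{p_1,\dots,p_s\}$.

\subsection{The group $\Gamma$}
A point of $Y$ is a pair $y,z\in\mathbb C^s$, taken modulo $\Lambda_1$, $\Lambda_2$ and two scalings. We homogenize each pair $(y_i,z_i)$. Let $P=(\mathbb P^2)^s$ with points $\ell=(\ell_1,\dots,\ell_s)$, $\ell_i=[x_i:y_i:z_i]$, and let $\Gamma$ be the $6$-dimensional group acting on the $i$-th factor by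
\begin{equation}\label{eq:Gamma}
(x_i,y_i,z_i)\mapsto(\lambda_xx_i,\ \lambda_yy_i+q(t_i)x_i,\ \lambda_zz_i+\kappa x_i),\qquad\lambda_x,\lambda_y,\lambda_z\in\mathbb C^*,\ q\in S_1,\ \kappa\in\mathbb C .
\end{equation}
Scalars act trivially, and $2s-5=2n+1=\dim X$. Let $P_0\subset P$ be the open set where all $x_i\ne0$ and, after normalizing $x_i=1$, the classes $\bar y\in Q_1$ and $\bar z\in Q_2$ are nonzero. The map
\[
\pi_0\colon P_0\to Y,\qquad\ell\mapsto([\bar y],[\bar z]),
\]
is smooth and surjective, has local sections (split $\mathbb C^s\to Q_1,Q_2$ linearly), and by \eqref{eq:Gamma} its fibers are the $\Gamma$-orbits in $P_0$.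

The gain from homogenizing is that $P$ also contains the divisors $D_i=\{x_i=0\}$, and these account for the $E_i$. A point of $Y$ near $p_i$ has $y=\mathbf e_i+\tau y'$ and $z=\mathbf e_i+\tau z'$ with $\tau$ small. Dividing $y$ and $z$ by $\tau$ gives $\ell_k=[1:y'_k:z'_k]$ for $k\ne i$, which remembers the direction of approach, and $\ell_i=[\tau:1:1]$ if $y'_i=z'_i=0$, which tends to a point of $D_i$.

To make this precise fix $i$ and distinct $k,l\ne i$. Let $J=\{j\ne i,k,l\}$ and $J'=\{j\ne i,k\}$, of sizes $n$ and $n+1$. The classes of $\mathbf e_i$ and $\mathbf e_j$ $(j\in J)$ form a basis of $Q_1$, because an element of $S_1$ vanishing at $t_k$ and $t_l$ is zero. The classes of $\mathbf e_i$ and $\mathbf e_j$ $(j\in J')$ form a basis of $Q_2$, because $(1,\dots,1)$ has nonzero $k$-th coordinate. Let $\mathbb A_i\cong\mathbb A^n\times\mathbb A^{n+1}$ be the chart of $Y$ where both coefficients of $\bar{\mathbf e}_i$ are nonzero; its origin is $p_i$. Let $T_i=\mathbb A^1\times(\mathbb A^{2n+1}\setminus0)$ with coordinates $(\tau,(y_j)_{J},(z_j)_{J'})$. The map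
\[
r_i\colon T_i\to\operatorname{Bl}_0\mathbb A_i,\qquad(\tau,y,z)\mapsto\big((\tau y,\tau z),[y:z]\big),
\]
is the principal $\mathbb G_m$-bundle for $c\cdot(\tau,y,z)=(c^{-1}\tau,cy,cz)$, and $r_i^{-1}(E_i)=\{\tau=0\}$. Define $\xi_i\colon T_i\to P$ by $\ell_i=[\tau:1:1]$ and $\ell_j=[1:y_j:z_j]$ for $j\ne i$, where $y_k=y_l=z_k=0$.

\begin{lemma}\label{lem:chart}
\begin{enumerate}
\item[(a)] Points of one $\mathbb G_m$-orbit in $T_i$ have images under $\xi_i$ in one $\Gamma$-orbit.
\item[(b)] For $\tau\ne0$ the point $\xi_i(\tau,y,z)$ lies in $P_0$, and $\pi_0\xi_i(\tau,y,z)$ is the image of $r_i(\tau,y,z)$ in $Y$.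
\item[(c)] If $\xi_i(0,y,z)$ and $\xi_i(0,y',z')$ lie in one $\Gamma$-orbit, then $r_i(0,y,z)=r_i(0,y',z')$.
\item[(d)] The set $\Gamma\cdot\xi_i(\{\tau=0\})$ is dense in $D_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply $(\lambda_x,\lambda_y,\lambda_z)=(1,c,c)$ with $q=\kappa=0$ and use $[\tau:c:c]=[c^{-1}\tau:1:1]$.

(b) We have $\ell_i=[1:\tau^{-1}:\tau^{-1}]$, so $\tau\bar y=\bar{\mathbf e}_i+\sum_J\tau y_j\bar{\mathbf e}_j$ and $\tau\bar z=\bar{\mathbf e}_i+\sum_{J'}\tau z_j\bar{\mathbf e}_j$.

(c) We may take $\lambda_x=1$. The $i$-th factor $[0:1:1]\mapsto[0:\lambda_y:\lambda_z]$ gives $\lambda_y=\lambda_z=c$. The factors $k$ and $l$ give $q(t_k)=q(t_l)=0$, so $q=0$, and the factor $k$ gives $\kappa=0$. Hence $(y',z')=c(y,z)$.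

(d) At a general point of $D_i$ we have $x_j\ne0$ for $j\ne i$ and $y_iz_i\ne0$. The parameters $q,\kappa$ do not move $\ell_i$; use them to make $y_k=y_l=z_k=0$, and then $\lambda_y$ to make $y_i=z_i$. The remaining coordinates are not all zero for a general point.
\end{proof}

The next proposition says that any orbit map on a big invariant open subset of $P$ sees a big open subset of $X$.

\begin{proposition}\label{prop:descent}
Let $P^s\subset P$ be a $\Gamma$-invariant big open subset and $\Psi\colon P^s\to M'$ a morphism to a variety whose nonempty fibers are $\Gamma$-orbits.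
\begin{enumerate}
\item[(a)] There are a big open subset $U\subset X$ and an injective morphism $\psi\colon U\to M'$.
\item[(b)] There is a $\Gamma$-invariant constructible subset $P^X\subset P$ whose complement has codimension at least $2$ and which satisfies $\Psi(P^X\cap P^s)\subset\psi(U)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The set $P_0\cap P^s$ is open and a union of fibers of $\pi_0$. So its image in $Y$ is open, and the complement of the image has preimage $P_0\setminus P^s$, hence codimension at least $2$. Composing $\Psi$ with local sections of $\pi_0$ gives a morphism on this image, independent of the sections. Restrict it to $U_0=X_0\cap\pi_0(P_0\cap P^s)$, a big open subset of $X_0$.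

By Lemma~\ref{lem:chart}(a) the open set $\xi_i^{-1}(P^s)$ is $\mathbb G_m$-invariant and $\Psi\xi_i$ descends along $r_i$. Let $U_i=r_i(\xi_i^{-1}(P^s))\setminus\{p_j:j\ne i\}$, an open subset of $X$ with a morphism to $M'$. Since $P^s$ is big, it meets $D_i$ in a nonempty open set; by (d) and invariance, $U_i\cap E_i\ne\emptyset$. By (b), $U_i\setminus E_i\subset U_0$ and the two morphisms agree there. For $j\ne i$ we have $U_i\cap E_j=\emptyset$, so $U_i\cap U_j\subset U_0$. Thus the morphisms glue to $\psi$ on $U=U_0\cup\bigcup U_i$. A prime divisor in $X\setminus U$ would be some $E_i$ or meet $X_0\setminus U_0$ in a divisor, and both are excluded.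

Each $u\in U$ has an attached orbit in $P^s$ that $\Psi$ maps to $\psi(u)$: the fiber $\pi_0^{-1}(u)$ if $u\in U_0$, and $\Gamma\xi_i(r_i^{-1}(u))$ if $u\in E_i$. The set $\{j:x_j=0\}$ is constant on orbits; it is empty in the first case and $\{i\}$ in the second. Distinct points of $U_0$ have distinct fibers, and distinct points of $U\cap E_i$ have distinct orbits by (c). So $\psi$ is injective.

(b) Let $P^X=\pi_0^{-1}(X_0)\cup\bigcup_i\Gamma\xi_i(\{\tau=0\})$. Where all $x_i\ne0$, its complement is the union of $\{\bar y=0\}$, $\{\bar z=0\}$ and the $\pi_0^{-1}(p_i)$, of codimensions $n+1$, $n+2$ and $2n+1$. In each $D_i$ the set $P^X$ is dense by (d). The inclusion holds by the definition of $U_0$ and $U_i$.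
\end{proof}

\subsection{Triples on the projective line}
We need $M'$ inside a projective Fano variety. The group $\Gamma$ is not reductive (the elements with $\lambda_x=\lambda_y=\lambda_z=1$ form a normal subgroup $\mathbb G_a^3$), so geometric invariant theory does not apply to $P$ directly. The way out is to recognize $\Gamma$ as the automorphism group of an object that can itself be varied. Let
\[
\mathcal E_0=\mathcal Oe_x\oplus\mathcal O(1)e_y\oplus\mathcal Oe_z .
\]
An automorphism preserving the line $\mathbb Ce_z\subset H^0(\mathcal E_0)$ has the form $e_x\mapsto\lambda_xe_x+qe_y+\kappa e_z$, $e_y\mapsto\lambda_ye_y$, $e_z\mapsto\lambda_ze_z$, since $\operatorname{Hom}(\mathcal O(1),\mathcal O)=0$. On the fiber at $t_i$ this is \eqref{eq:Gamma}. So $\Gamma=\operatorname{Aut}(\mathcal E_0,\mathbb Ce_z)$, and a point $\ell\in P$ is a choice of lines $\ell_i$ in the fibers of $\mathcal E_0$ at the $t_i$.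

A \emph{triple} $(\mathcal E,\ell,\sigma)$ consists of a bundle $\mathcal E$ of rank $3$ and degree $1$ on $\mathbb P^1$, lines $\ell_i\subset\mathcal E_{t_i}$, and a section $0\ne\sigma\in H^0(\mathcal E)$. Isomorphisms of triples respect the lines and respect $\sigma$ up to a scalar. The $\Gamma$-orbits in $P$ are the isomorphism classes of triples $(\mathcal E_0,\ell,e_z)$. For a subsheaf $0\ne\mathcal F\subset\mathcal E$ let $v_{\mathcal F}=1$ if $\sigma\in H^0(\mathcal F)$ and $v_{\mathcal F}=0$ otherwise, let $m_i(\mathcal F)=\operatorname{rk}\mathcal F-\operatorname{rk}(\mathcal F_{t_i}\to\mathcal E_{t_i}/\ell_i)$, and put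
\begin{equation}\label{eq:Theta}
\Theta(\mathcal F)=4v_{\mathcal F}+5\deg\mathcal F+3\sum_im_i(\mathcal F)-(n+6)\operatorname{rk}\mathcal F .
\end{equation}
For a subbundle, $m_i(\mathcal F)=\dim(\mathcal F_{t_i}\cap\ell_i)\in\{0,1\}$. We have $\Theta(\mathcal E)=4+5+3(n+3)-3(n+6)=0$, and the triples to be discarded are those with a subbundle of rank $1$ or $2$ with $\Theta\ge0$. The coefficients in \eqref{eq:Theta} will be derived in Section~\ref{sec:complex} from the anticanonical class. As a check, take $\ell\in P_0$ over $\mathbb P^n\times\{b_k\}$, so $z_i=\kappa$ for $i\ne k$ and $z_k\ne\kappa$. The kernel of $z-\kappa x\colon\mathcal E_0\to\mathcal O$ has rank $2$, degree $1$, does not contain $e_z$ and contains $n+2$ of the lines. Its $\Theta$ is $5+3(n+2)-2(n+6)=n-1$, which is the number $K_X\cdot C$ in \eqref{eq:curve}: the locus swept out by these curves is discarded.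

\begin{example}\label{ex:n1}
Let $n=1$, $s=4$. We show by hand that the set of $\ell\in P=(\mathbb P^2)^4$ admitting a subbundle $\mathcal F\subset\mathcal E_0$ of rank $r\in\{1,2\}$ with $\Theta(\mathcal F)\ge0$ has codimension at least $2$. Let $d=\deg\mathcal F$, $v=v_{\mathcal F}$, and let $j\le4$ be the number of lines in $\mathcal F$. The condition is $4v+5d+3j\ge7r$. For fixed $\mathcal F$, the condition $\ell_i\subset\mathcal F_{t_i}$ has codimension $3-r$ in $\mathbb P^2$. So if $\mathcal F$ moves in a family of dimension $f$, the bad set has codimension at least $(3-r)j-f$.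

For $r=1$, $\mathcal F$ is given by a section of $\mathcal E_0(-d)$ up to scalar, so $d\le1$ and $f=h^0(\mathcal E_0(-d))-1$ is $0,3,6$ for $d=1,0,-1$. If $v=1$ then $\mathcal F=\mathcal Oe_z$, as $e_z$ vanishes nowhere. If $v=0$ then $j\le4$ forces $d\ge-1$. For $r=2$, $\mathcal F$ is the kernel of a surjection $\mathcal E_0\to\mathcal O(1-d)$, so $d\le1$; the inequality forces $d=1$ if $v=0$ and $d\ge0$ if $v=1$. Maps to $\mathcal O$ are combinations of $x$ and $z$, and maps to $\mathcal O(1)$ killing $e_z$ are $qx+\lambda y$ with $q\in S_1$ and $\lambda\in\mathbb C$. With the least admissible $j$ we get: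
\[
\begin{array}{c|ccccccc}
(r,d,v)&(1,1,0)&(1,0,1)&(1,0,0)&(1,-1,0)&(2,1,1)&(2,1,0)&(2,0,1)\\\hline
j&1&1&3&4&2&3&4\\
f&0&0&3&6&0&1&2\\
(3-r)j-f&2&2&3&2&2&2&2
\end{array}
\]
The column $(2,1,1)$ is $\mathcal F=\{x=0\}$: two vanishing $x_i$ are needed to destabilize, so the divisors $D_i$, and with them the $E_i$, survive. The column $(2,0,1)$ contains the locus $\bar y=0$, and $(2,1,0)$ is the subbundle found above.
\end{example}

For the proof this count has to be made for all $n$ and on a space containing all bundles $\mathcal E$ that occur in a projective moduli space. There the families of subbundles are not explicit, and an Euler characteristic will take the place of $(3-r)j-f$.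

\section{Triples as representations of a quiver}\label{sec:modules}

Fix an integer $N\ge1$ with $5N+2-2n>0$; one can take $N=n$. Call a bundle $\mathcal F$ on $\mathbb P^1$ \emph{regular} if $H^1(\mathcal F(N-1))=0$, that is, if all its summands have degree at least $-N$; equivalently, $\mathcal F(N)$ is globally generated. A regular bundle is determined by the multiplication $H^0(\mathcal F(N-1))\otimes S_1\to H^0(\mathcal F(N))$. A line $\ell_i$ is determined by the space of sections of $\mathcal E(N)$ with value in $\ell_i$ at $t_i$; this space contains the multiples of $h_i=t-t_i$. A section $\sigma$ of $\mathcal E$ is not an element of these spaces, but multiplication by $\sigma$ maps $S_{N-1}$ and $S_N$ to them compatibly. This leads to the following definition.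

A \emph{module} $K$ consists of finite-dimensional vector spaces $V,A,W_1,\dots,W_s,B$ and linear maps
\[
\sigma_A\colon V\otimes S_{N-1}\to A,\quad\sigma_B\colon V\otimes S_N\to B,\quad\varphi\colon A\otimes S_1\to B,\quad c_i\colon A\to W_i,\quad f_i\colon W_i\to B
\]
subject to the relations
\begin{equation}\label{eq:rel}
f_ic_i=\varphi_{h_i},\qquad\sigma_B(v\otimes uh)=\varphi_h\,\sigma_A(v\otimes u)\quad(v\in V,\ u\in S_{N-1},\ h\in S_1),
\end{equation}
where $\varphi_h=\varphi(\cdot\otimes h)$. Modules are the representations of the acyclic quiver of Figure~\ref{fig:quiver} satisfying \eqref{eq:rel}; a submodule is a collection of subspaces preserved by all maps.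

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (V) at (0,0) {$V$};
\node (A) at (2.6,1.4) {$A$};
\node (B) at (2.6,-1.4) {$B$};
\node (W1) at (4.6,0) {$W_1$};
\node at (5.9,0) {$\cdots$};
\node (Ws) at (7.4,0) {$W_s$};
\draw[->] (V) -- node[above left] {$\sigma_A\ (N)$} (A);
\draw[->] (V) -- node[below left] {$\sigma_B\ (N+1)$} (B);
\draw[->] (A) -- node[left] {$\varphi\ (2)$} (B);
\draw[->] (A) -- node[below left] {$c_1$} (W1);
\draw[->] (W1) -- node[above left] {$f_1$} (B);
\draw[->] (A) -- node[above right] {$c_s$} (Ws);
\draw[->] (Ws) -- node[below right] {$f_s$} (B);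
\end{tikzpicture}
\caption{The quiver with $s+3$ vertices; a number in parentheses is the number of parallel arrows. For a bundle $\mathcal E$ with lines $\ell_i$ and section $\sigma$, the spaces are $V=\mathbb C$, $A=H^0(\mathcal E(N-1))$, $B=H^0(\mathcal E(N))$, and $W_i\subset B$ the sections with value in $\ell_i$ at $t_i$.}\label{fig:quiver}
\end{figure}

For a dimension vector $\beta=(v;a;w_i;b)$ put
\[
r=b-a,\qquad d=a-Nr,\qquad m_i=w_i-a .
\]
A regular bundle of rank $r$ and degree $d$ has $h^0(\mathcal F(N-1))=d+Nr$ and $h^0(\mathcal F(N))=d+(N+1)r$, which explains the names. Let $\alpha=(1;3N+1;3N+2,\dots,3N+2;3N+4)$ be the vector with $v=1$, $r=3$, $d=1$, $m_i=1$. Fix spaces of these dimensions with $V=\mathbb C$. Let $R$ be the affine scheme of modules of dimension $\alpha$, defined by \eqref{eq:rel} in the vector space of all tuples $(\sigma_A,\sigma_B,\varphi,c_i,f_i)$. The group $G=GL(V)\times GL(A)\times\prod GL(W_i)\times GL(B)$ acts on $R$; orbits are isomorphism classes, the stabilizer of $K$ is $\operatorname{Aut}K$, and scalars act trivially. Let $R^b\subset R$ be the set where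 all $f_i$, all $\varphi_h$ $(h\ne0)$ and $\sigma_A$ are injective. It is $G$-stable and open; for the condition on $\varphi_h$, the bad pairs form a closed subset of $R\times\mathbb P(S_1)$, and $\mathbb P(S_1)$ is proper.

\begin{lemma}\label{lem:dict}
\begin{enumerate}
\item[(a)] Let $K\in R$ have all $f_i$ and all $\varphi_h$ $(h\ne0)$ injective. Then there are a regular bundle $\mathcal E$ of rank $3$ and degree $1$, lines $\ell_i\subset\mathcal E_{t_i}$ and $\sigma\in H^0(\mathcal E)$, functorially in $K$, such that $A=H^0(\mathcal E(N-1))$, $B=H^0(\mathcal E(N))$, $\varphi$ is multiplication, $f_i$ identifies $W_i$ with $\{b\in B:b(t_i)\in\ell_i\}$, and $\sigma_A,\sigma_B$ are multiplication by $\sigma$. If $\sigma=0$ then $\sigma_A=\sigma_B=0$; if $\sigma\ne0$ then both are injective.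
\item[(b)] Every triple with $\mathcal E$ regular arises from a module in $R^b$. Isomorphisms of modules in $R^b$ are the same as isomorphisms of triples, the component at $V$ being the scalar by which $\sigma$ is multiplied.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The kernel of the evaluation $S_1\otimes\mathcal O\to\mathcal O(1)$ is $\mathcal O(-1)$, with fiber $\mathbb Ch_t$ at $t\in\mathbb P^1$, where $h_t\in S_1$ vanishes at $t$. Define $\mathcal E$ by
\[
\mathcal E(N)=\operatorname{coker}\big(A\otimes\mathcal O(-1)\to A\otimes S_1\otimes\mathcal O\xrightarrow{\ \varphi\ }B\otimes\mathcal O\big).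
\]
On the fiber at $t$ the map is $\varphi_{h_t}$, which is injective. So $\mathcal E(N)$ is a bundle of rank $3$ and degree $3N+1$ with fiber $B/\varphi_{h_t}A$. As $\mathcal O(-1)$ has no cohomology, $H^0(\mathcal E(N))=B$, and $H^1(\mathcal E(N-1))$ vanishes as a quotient of $H^1(B\otimes\mathcal O(-1))$. The map $A\otimes S_1\otimes\mathcal O\to\mathcal E(N)$ kills $A\otimes\mathcal O(-1)$, so it induces $A\otimes\mathcal O(1)\to\mathcal E(N)$, that is, a map $A\to H^0(\mathcal E(N-1))$ under which $\varphi_h(a)$ is the product of $a$ and $h$. It is injective, since $a\mapsto0$ implies $\varphi_h(a)=0$, and both sides have dimension $3N+1$. Next, $f_i(W_i)$ contains $f_ic_iA=\varphi_{h_i}A=\ker(B\to\mathcal E(N)_{t_i})$ with codimension $1$, so it is the preimage of a line $\ell_i$.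

Consider $0\to S_{N-1}\otimes\mathcal O(-1)\to S_N\otimes\mathcal O\to\mathcal O(N)\to0$, whose first map at $t$ is $u\mapsto uh_t$. By \eqref{eq:rel}, $\sigma_B(uh_t)\in\varphi_{h_t}A$ vanishes in the fiber at $t$. So $S_N\otimes\mathcal O\to B\otimes\mathcal O\to\mathcal E(N)$ induces $\mathcal O(N)\to\mathcal E(N)$, that is, a section $\sigma$ of $\mathcal E$ with $\sigma_B(u')=u'\sigma$. Then $h\,\sigma_A(u)=uh\sigma$, and multiplication by $h\ne0$ is injective, so $\sigma_A(u)=u\sigma$. The last sentence follows.

(b) Given a triple with $\mathcal E$ regular, define $A,B,W_i$ and the maps by the formulas in (a), with $c_i$ multiplication by $h_i$. The dimension vector is $\alpha$, because $B\to\mathcal E(N)_{t_i}$ is onto. After a choice of frames this is a point of $R^b$. The bundle attached to it by (a) is $\mathcal E$: the cokernel maps onto the globally generated bundle $\mathcal E(N)$, and a surjection of bundles of equal rank is an isomorphism. Both constructions are functorial for isomorphisms.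
\end{proof}

Since $N\ge1$, the space $S_{N-1}$ is nonzero, so injectivity of $\sigma_A$ is equivalent to $\sigma\ne0$. On $R^b$ the maps $c_i$ are injective because $f_ic_i=\varphi_{h_i}$.

\section{The deformation complex and the anticanonical weight}\label{sec:complex}

We need three things about $R^b$: smoothness, the determinant of the tangent bundle, and the codimension of the locus of modules with a submodule of given dimension. One complex controls all three. For modules $K_1,K_2$ let $C^0(K_1,K_2)$ be the sum of $\operatorname{Hom}(K_{1,\nu},K_{2,\nu})$ over the vertices $\nu$, and let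
\begin{align*}
C^1={}&\operatorname{Hom}(V_1\otimes S_{N-1},A_2)\oplus\operatorname{Hom}(V_1\otimes S_N,B_2)\oplus\operatorname{Hom}(A_1\otimes S_1,B_2)\\
&\oplus\textstyle\bigoplus_i\big(\operatorname{Hom}(A_1,W_{2,i})\oplus\operatorname{Hom}(W_{1,i},B_2)\big),\\
C^2={}&\textstyle\bigoplus_i\operatorname{Hom}(A_1,B_2)\oplus\operatorname{Hom}(V_1\otimes S_{N-1}\otimes S_1,B_2),
\end{align*}
one summand for each vertex, arrow and relation. The component of $d^0\delta$ at an arrow with structure maps $\mathsf x_1,\mathsf x_2$ is $\delta_{\rm head}\mathsf x_1-\mathsf x_2\delta_{\rm tail}$. The map $d^1$ linearizes \eqref{eq:rel}: it sends $(\sigma_A',\sigma_B',\varphi',c_i',f_i')$ to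
\[
\Big(f_i'c_{1,i}+f_{2,i}c_i'-\varphi'_{h_i}\ ;\ v\otimes u\otimes h\mapsto\sigma_B'(v\otimes uh)-\varphi_{2,h}\,\sigma_A'(v\otimes u)-\varphi'_h\,\sigma_{A,1}(v\otimes u)\Big).
\]
We have $d^1d^0=0$. The $i$-th component of $d^1d^0\delta$ is $\delta_B(f_{1,i}c_{1,i}-\varphi_{1,h_i})-(f_{2,i}c_{2,i}-\varphi_{2,h_i})\delta_A$, as the terms with $\delta_{W_i}$ cancel. In the last component the terms with $\delta_A$ cancel, and what remains is $\delta_B$ applied to the second relation for $K_1$ minus the second relation for $K_2$ evaluated at $\delta_Vv$. Each $C^j$ is exact in both variables and the differentials commute with module homomorphisms, so a short exact sequence of modules in either variable gives a long exact sequence of the cohomology groups $H^0,H^1,H^2$.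

\begin{lemma}\label{lem:H2}
If $\sigma_A$ and all $c_i$ of $K_1$ are injective, then $H^2(K_1,K_2)=0$ for every $K_2$.
\end{lemma}

\begin{proof}
Let $(\beta_i;\gamma)\in C^2$. Since $\sigma_{A,1}\otimes\operatorname{id}_{S_1}$ is injective, there is $\varphi'$ with $-\varphi'_h\sigma_{A,1}(v\otimes u)=\gamma(v\otimes u\otimes h)$. Since $c_{1,i}$ is injective, there is $f_i'$ with $f_i'c_{1,i}=\beta_i+\varphi'_{h_i}$. With the other components zero, $d^1$ of this element is $(\beta_i;\gamma)$.
\end{proof}

The numbers $\dim C^j$ and $\chi=\dim C^0-\dim C^1+\dim C^2$ are bilinear forms in the dimension vectors $\beta,\beta'$ of $K_1,K_2$. Collecting terms,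
\[
\chi(\beta,\beta')=vv'+(aa'+bb'-2ab')+\sum_i(w_iw_i'-aw_i'-w_ib'+ab')-v\big(Na'-(N-1)b'\big).
\]
Here $rr'=aa'+bb'-ab'-a'b$ and $rd'-r'd=ra'-r'a=a'b-ab'$, so the first bracket is $rr'+rd'-r'd$. The $i$-th bracket is $(w_i-a)(w_i'-b')=m_i(m_i'-r')$. Finally $d'+r'=Na'-(N-1)b'$. The twist $N$ has disappeared:
\begin{equation}\label{eq:chi}
\chi(\beta,\beta')=vv'+rr'+rd'-r'd-\sum_im_i(r'-m_i')-v(d'+r') .
\end{equation}
In particular $\chi(\alpha,\alpha)=1+9-2s-4=-2n$. Define the linear form
\[
\theta(\beta)=\chi(\alpha,\beta)-\chi(\beta,\alpha),
\]
so that $\theta(\alpha)=0$. By \eqref{eq:chi}, $\chi(\alpha,\beta)=v+2d+\sum m_i-(s-1)r$ and $\chi(\beta,\alpha)=-3v-3d-2\sum m_i+4r$. Substituting $d=(N+1)a-Nb$, $r=b-a$, $m_i=w_i-a$, we obtain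
\begin{equation}\label{eq:theta}
\theta=4v+5d+3\sum m_i-(n+6)r=4v+\theta_Aa+3\sum w_i+\theta_Bb,
\end{equation}
with $\theta_A=5(N+1)-3s+(n+6)=5N+2-2n>0$ and $\theta_B=-(5N+n+6)=5-\theta_A-3s$. These are the coefficients of \eqref{eq:Theta}. Put $\theta_V=4$, $\theta_{W_i}=3$, and let $\chi_0=\prod_\nu\det_\nu^{-\theta_\nu}$, a character of $G$ that is trivial on scalars. For a character $\chi'$ let $\mathcal O\otimes\chi'$ be the trivial line bundle with $G$ acting on the fiber coordinate by $\chi'$; its invariant sections are the functions with $f(gx)=\chi'(g)f(x)$.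

\begin{proposition}\label{prop:smooth}
$R^b$ is smooth of pure dimension $\dim G+2n$, its tangent space at $K$ is $\ker d^1(K,K)$, and $\det T_{R^b}\cong\mathcal O\otimes\chi_0$ equivariantly.
\end{proposition}

\begin{proof}
Write $C^j$ for the $G$-representations $C^j(\alpha,\alpha)$. The relations define an equivariant map $\Phi\colon C^1\to C^2$ with $R=\Phi^{-1}(0)$, and its differential at $K\in R$ is $d^1(K,K)$. By Lemma~\ref{lem:H2} it is surjective along $R^b$. So $R^b$ is smooth of dimension $\dim C^1-\dim C^2=\dim C^0-\chi(\alpha,\alpha)=\dim G+2n$, with an equivariant exact sequence $0\to T_{R^b}\to C^1\otimes\mathcal O\to C^2\otimes\mathcal O\to0$. It remains to compute $\det C^1\otimes(\det C^2)^{-1}$. The determinant of $\operatorname{Hom}(S,T)$ is $\det(T)^{\dim S}\det(S)^{-\dim T}$. Hence the exponent of $\det_\nu$ in $\det C^j$ is $\dim C^j(\alpha,\epsilon_\nu)-\dim C^j(\epsilon_\nu,\alpha)$, where $\epsilon_\nu$ is the unit vector at $\nu$. For $j=0$ it is zero. So the exponent in $\det C^1\otimes(\det C^2)^{-1}$ is $-\chi(\alpha,\epsilon_\nu)+\chi(\epsilon_\nu,\alpha)=-\theta_\nu$.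
\end{proof}

\section{Stability of modules and subbundles}\label{sec:stability}

A module $K$ of dimension $\alpha$ is \emph{semistable} (\emph{stable}) if $\theta(K')\le0$ ($<0$) for all submodules $0\ne K'\subsetneq K$, where $\theta(K')=\theta(\dim K')$. The scheme $R$ contains many modules that have nothing to do with bundles and at which we know nothing about smoothness. The first lemma removes them.

\begin{lemma}\label{lem:ssb}
Semistable modules lie in $R^b$.
\end{lemma}

\begin{proof}
Let $K$ be semistable. The space $\ker f_i$, placed at the vertex $W_i$, is a submodule with $\theta=3\dim\ker f_i$. So $f_i$ is injective.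

Suppose $\varphi_h(a_0)=0$ with $a_0,h\ne0$. Let $V'=0$, $A'=\mathbb Ca_0$, $B'=\varphi(a_0\otimes S_1)$, $W_i'=f_i^{-1}(B')$. This is a submodule since $f_ic_i(a_0)=\varphi_{h_i}(a_0)\in B'$, and $\dim B'\le1$. If $B'=0$, then $\theta(K')=\theta_A>0$. If $\dim B'=1$, then $\varphi_{h_i}(a_0)\ne0$ whenever $h_i$ is not proportional to $h$. As the $t_i$ are distinct, this holds for at least $s-1$ indices, and for these $\dim W_i'=1$. So $\theta(K')\ge\theta_A+3(s-1)+\theta_B=2>0$. Both cases contradict semistability.

Now Lemma~\ref{lem:dict}(a) applies. If $\sigma=0$, then $V$ is a submodule with $\theta=4>0$. So $\sigma\ne0$ and $\sigma_A$ is injective.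
\end{proof}

Let $K\in R^b$ have triple $(\mathcal E,\ell,\sigma)$, and regard $W_i$ as a subspace of $B$. For a regular subbundle $0\ne\mathcal F\subset\mathcal E$ let
\[
K_{\mathcal F}=\big(V_{\mathcal F},\ H^0(\mathcal F(N-1)),\ W_i\cap H^0(\mathcal F(N)),\ H^0(\mathcal F(N))\big),
\]
with $V_{\mathcal F}=V$ if $v_{\mathcal F}=1$ and $0$ otherwise. It is a submodule with $r=\operatorname{rk}\mathcal F$ and $d=\deg\mathcal F$. Since $H^0(\mathcal F(N))$ surjects onto the fiber at $t_i$, we get $w_i=b-r+m_i(\mathcal F)$, so $m_i=m_i(\mathcal F)$. Thus $\theta(K_{\mathcal F})=\Theta(\mathcal F)$, and $K_{\mathcal E}=K$. A module has far more submodules than these, with dimension vectors over which we have no control. The next lemma shows that the $K_{\mathcal F}$ suffice to test stability.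

\begin{lemma}\label{lem:sub}
Let $K\in R^b$ and let $0\ne K'\subset K$ be a submodule. There is a regular subbundle $0\ne\bar{\mathcal F}\subset\mathcal E$ with $\theta(K')\le\Theta(\bar{\mathcal F})$, and equality implies $K'=K_{\bar{\mathcal F}}$. Consequently, if $K$ is not stable, there is a regular subbundle of rank $1$ or $2$ with $\Theta\ge0$.
\end{lemma}

\begin{proof}
We have $B'\ne0$, since otherwise injectivity of $f_i$, $\varphi_h$, $\sigma_B$ gives $K'=0$.

\emph{Step 1: enlarge $K'$.} The largest submodule with the given $B'$ has $A'=\{a_0:\varphi(a_0\otimes S_1)\subset B'\}$, $W_i'=W_i\cap B'$, and $V'=V$ if $\sigma_B(S_N)\subset B'$, $V'=0$ otherwise; the relations \eqref{eq:rel} show that $c_i$ and $\sigma_A$ preserve it. The coefficients $4,\theta_A,3$ are positive, so passing to it increases $\theta$ strictly unless $K'$ is unchanged. Assume $K'$ has this form.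

\emph{Step 2: pass to a sheaf.} Let $\mathcal F(N)$ be the image of $B'\otimes\mathcal O\to\mathcal E(N)$, of rank $r'\ge1$, and $\mathcal G$ the kernel, of rank $b'-r'$. As $B'\subset H^0(\mathcal E(N))$, we have $H^0(\mathcal G)=0$, so all summands of $\mathcal G$ have negative degree and $h^0(\mathcal G(1))\le b'-r'$. The injection $A\otimes\mathcal O(-1)\to B\otimes\mathcal O$ restricts to an injection $A'\otimes\mathcal O(-1)\to\mathcal G$, so $a'\le b'-r'$. Since $B'$ generates $\mathcal F(N)$ and $W_i'$ is the kernel of $B'\to\mathcal E(N)_{t_i}/\ell_i$, we have $w_i'=b'-r'+m_i(\mathcal F)$. Using $3s+\theta_B=5-\theta_A$,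
\[
\theta(K')=4v'+5b'-\theta_A(b'-a')-3sr'+3\sum m_i(\mathcal F).
\]
Now $\mathcal F$ is regular, so $b'\le h^0(\mathcal F(N))=\deg\mathcal F+(N+1)r'$. Also $b'-a'\ge r'$. And $v'\le v_{\mathcal F}$, because $\sigma_B(S_N)\subset B'$ forces the image of $\mathcal O(N)$, which is generated by $\sigma_B(S_N)$, into $\mathcal F(N)$. Since $5(N+1)-\theta_A-3s=-(n+6)$, we get $\theta(K')\le\Theta(\mathcal F)$.

\emph{Step 3: saturate.} Let $\bar{\mathcal F}$ be the saturation, with $\bar{\mathcal F}/\mathcal F$ of length $\delta=\sum_t\delta_t$. Then $\deg\bar{\mathcal F}=\deg\mathcal F+\delta$ and $v_{\bar{\mathcal F}}\ge v_{\mathcal F}$. The image of $\mathcal F_{t_i}\to\bar{\mathcal F}_{t_i}$ has codimension at most $\delta_{t_i}$, so $m_i(\bar{\mathcal F})\ge m_i(\mathcal F)-\delta_{t_i}$. As the $t_i$ are distinct, $\Theta(\bar{\mathcal F})\ge\Theta(\mathcal F)+5\delta-3\delta$. The bundle $\bar{\mathcal F}$ is regular, since $H^1(\bar{\mathcal F}(N-1))$ is a quotient of $H^1(\mathcal F(N-1))=0$.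

\emph{Equality.} If $\theta(K')=\Theta(\bar{\mathcal F})$, then Step 1 changed nothing, $\delta=0$, $B'=H^0(\mathcal F(N))$ and $v'=v_{\mathcal F}$. A section $a_0$ of $\mathcal E(N-1)$ with $a_0S_1\subset B'$ has torsion image in the bundle $(\mathcal E/\mathcal F)(N-1)$, so $A'=H^0(\mathcal F(N-1))$. Hence $K'=K_{\bar{\mathcal F}}$.

Finally let $0\ne K'\subsetneq K$ with $\theta(K')\ge0$. If $\bar{\mathcal F}$ had rank $3$, it would be $\mathcal E$, and $K'\ne K_{\mathcal E}$ would give $\theta(K')<\Theta(\mathcal E)=0$.
\end{proof}

\section{The non-stable locus has codimension at least two}\label{sec:codim}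

For $0\le\alpha'\le\alpha$ put $\alpha''=\alpha-\alpha'$. Let $\operatorname{Sub}_{\alpha'}$ be the scheme of pairs $(K,K')$ with $K\in R^b$ and $K'\subset K$ a submodule of dimension $\alpha'$. It is closed in the product of $R^b$ with Grassmannians, hence projective over $R^b$. The obstruction to deforming $K'$ along with $K$ lies in $H^1(K',K'')$, where $K''=K/K'$. To know that all obstructions occur we need $H^2$ to vanish for $K''$ as well. So let $\operatorname{Sub}^\circ_{\alpha'}$ be the open subscheme where the maps $c_i''$ and $\sigma_A''$ of $K''$ are injective. The maps $c_i',\sigma_A'$ of $K'$ are injective as restrictions, so Lemma~\ref{lem:H2} gives $H^2(K',\cdot)=H^2(K'',\cdot)=0$ on $\operatorname{Sub}^\circ_{\alpha'}$.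

The pairs $(K,K_{\mathcal F})$ with $\mathcal F$ a regular subbundle of rank $1$ or $2$ lie in $\operatorname{Sub}^\circ$. Indeed, regularity gives $A''=H^0((\mathcal E/\mathcal F)(N-1))$ and $B''=H^0((\mathcal E/\mathcal F)(N))$. Multiplication by $h_i$ is injective since $\mathcal E/\mathcal F$ is locally free, and it equals $f_i''c_i''$. If $V''\ne0$, then $\sigma$ has nonzero image in $H^0(\mathcal E/\mathcal F)$ and $\sigma_A''$ is multiplication by it.

\begin{lemma}\label{lem:codimchi}
The image of $\operatorname{Sub}^\circ_{\alpha'}$ in $R^b$ has codimension at least $-\chi(\alpha',\alpha'')$.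
\end{lemma}

\begin{proof}
Let $Y'$ be an irreducible component of the reduced scheme and $Z$ the closure of its image. By generic smoothness there is $y=(K,K')\in Y'$, with $Y'$ smooth at $y$ and $Z$ smooth at $K$, such that $T_yY'\to T_KZ$ is onto. So each $\mathsf k\in T_KZ\subset\ker d^1(K,K)$ lifts to a tangent vector of $\operatorname{Sub}_{\alpha'}$ at $y$. A tangent vector to the Grassmannians is a collection $\delta\in C^0(K',K'')$. With a linear lift $\tilde\delta\colon K'\to K$ it corresponds to the $\mathbb C[\varepsilon]/\varepsilon^2$-submodules $\{k+\varepsilon(\tilde\delta k+k_1):k,k_1\in K'\}$ at the vertices. For an arrow with structure map $\mathsf x$,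
\[
(\mathsf x+\varepsilon\mathsf k)(k+\varepsilon\tilde\delta k)=\mathsf xk+\varepsilon(\mathsf kk+\mathsf x\tilde\delta k),
\]
so invariance means $\mathsf kk\equiv\tilde\delta\mathsf xk-\mathsf x\tilde\delta k$ modulo $K'$. That is, the image of $\mathsf k$ in $C^1(K',K'')$ is $d^0\delta$. Hence $T_KZ$ lies in the kernel of
\[
\ker d^1(K,K)\to H^1(K,K)\to H^1(K',K)\to H^1(K',K'').
\]
The first map is onto by definition, the second because $H^2(K'',K)=0$, the third because $H^2(K',K')=0$. Therefore $\operatorname{codim}Z\ge h^1(K',K'')=h^0(K',K'')-\chi(\alpha',\alpha'')$, where we used $H^2(K',K'')=0$.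
\end{proof}

\begin{proposition}\label{prop:codim}
The set $R^{ns}\subset R^b$ of non-stable modules is closed of codimension at least $2$.
\end{proposition}

\begin{proof}
$R^{ns}$ is the union of the images of the finitely many proper maps $\operatorname{Sub}_{\alpha'}\to R^b$ with $\alpha'\ne0,\alpha$ and $\theta(\alpha')\ge0$, so it is closed. By Lemma~\ref{lem:sub} it is covered by the images of those $\operatorname{Sub}^\circ_{\alpha'}$ with $r'\in\{1,2\}$, $v',m_i'\in\{0,1\}$ and $\theta'=\theta(\alpha')\ge0$. Put $j=\sum m_i'$, so $0\le j\le n+3$. Then $v''=1-v'$, $r''=3-r'$, $d''=1-d'$, $m_i''=1-m_i'$, so $v'v''=m_i'm_i''=0$ and \eqref{eq:chi} gives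
\[
-\chi(\alpha',\alpha'')=-r'r''-r'd''+r''d'+jr''+v'(d''+r'').
\]
Substitute $5d'=\theta'-4v'-3j+(n+6)r'$, and bound below with $\theta'\ge0$, using $j\ge0$ for $r'=1$ and $j\le n+3$ for $r'=2$:
\[
\begin{array}{c|c|c|c|c}
(r',v')&-\chi(\alpha',\alpha'')&5d'&-5\chi(\alpha',\alpha'')&\text{at least}\\\hline
(1,0)&3d'+2j-3&\theta'-3j+n+6&3\theta'+3n+3+j&3n+3\\
(1,1)&2d'+2j&\theta'-3j+n+2&2\theta'+2n+4+4j&2n+4\\
(2,0)&3d'+j-4&\theta'-3j+2n+12&3\theta'+6n+16-4j&2n+4\\
(2,1)&2d'+j-2&\theta'-3j+2n+8&2\theta'+4n+6-j&3n+3
\end{array}
\]
For $n\ge1$ the last column is at least $6$. So the integer $-\chi(\alpha',\alpha'')$ exceeds $1$, and Lemma~\ref{lem:codimchi} applies.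
\end{proof}

In each of the seven columns of Example~\ref{ex:n1}, the second column of this table returns the number $(3-r)j-f$.

\section{The quotient is a Gorenstein canonical Fano variety}\label{sec:quotient}

\subsection{The quotient}
Let $\mathbb C[R]^{G,\chi_0^m}$ be the space of invariant sections of $\mathcal O\otimes\chi_0^m$. A point $x\in R$ is GIT-semistable for $\chi_0$ if $f(x)\ne0$ for some such section with $m\ge1$. King's theorem \cite{King} says that this holds if and only if $(-\theta)(K')\ge0$ for all submodules $K'$, which is semistability in our sense, and that orbits of stable modules are closed in the semistable locus. (To check the sign: a one-parameter subgroup $g_c$ acting by $c$ on $K'$ and by $1$ on a complement has a limit $\lim_{c\to0}g_cx$, and $f(g_cx)=c^{-m\theta(K')}f(x)$.) Let $R^s\subset R^{ss}$ be the stable and semistable loci. The map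
\[
\pi\colon R^{ss}\to M=\operatorname{Proj}\bigoplus_{m\ge0}\mathbb C[R]^{G,\chi_0^m}
\]
is a \emph{good quotient}: it is affine and invariant with $(\pi_*\mathcal O)^G=\mathcal O_M$. Such a map is surjective and sends disjoint closed $G$-stable sets to disjoint closed sets. The scheme $M$ is projective over $\operatorname{Spec}\mathbb C[R]^G$, which is a point because the quiver is acyclic. For $m$ divisible enough, $\mathcal O_M(m)$ is an ample line bundle with $\pi^*\mathcal O_M(m)=\mathcal O\otimes\chi_0^m$.

By Lemma~\ref{lem:ssb} and Propositions~\ref{prop:smooth} and~\ref{prop:codim}, $R^{ss}$ is an open subset of $R^b$, hence smooth, and $R^{ss}\setminus R^s$ is closed. Let $M^s$ be the open complement of $\pi(R^{ss}\setminus R^s)$. Since stable orbits are closed, $R^s=\pi^{-1}(M^s)$, and the points of $M^s$ are the isomorphism classes of stable modules. A stable module has only scalar endomorphisms: if $\phi-\lambda\ne0$ for an eigenvalue $\lambda$ of $\phi$, then its kernel and image are nonzero proper submodules with $\theta(\ker)+\theta(\operatorname{im})=0$. So $PG=G/\mathbb C^*$ acts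 on $R^s$ with trivial stabilizers. Luna's slice theorem implies that for such an action of a reductive group on a smooth variety with a good quotient, the quotient is smooth and the quotient map is a principal bundle. This applies to $R^s\to M^s$.

We do not yet know that $R^{ss}$ is irreducible, so let $R_0$ be a connected component of $R^{ss}$ that meets $R^s$; Section~\ref{sec:proofA} provides one. It is irreducible, and $G$-stable as $G$ is connected. Both $R_0$ and its complement are closed, so $M_0=\pi(R_0)$ is open and closed in $M$ and $R_0=\pi^{-1}(M_0)$. The variety $M_0$ is projective, and normal because rings of invariants of normal domains are normal. The open set $M_0^s=M_0\cap M^s$ is smooth of dimension $\dim G+2n-(\dim G-1)=2n+1$.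

\begin{lemma}\label{lem:nodiv}
If $Z\subset M_0$ is closed and $\pi^{-1}(Z)$ has codimension at least $2$ in $R_0$, then $Z$ has codimension at least $2$ in $M_0$.
\end{lemma}

\begin{proof}
Since $\pi$ is onto, $Z\ne M_0$. Suppose $Z$ contains a prime divisor $D$. As $M_0$ is normal, $D$ is defined by one equation $u$ on an open set $M'$ meeting $D$. The function $\pi^*u$ on the irreducible variety $\pi^{-1}(M')$ is nonzero and vanishes somewhere, because $\pi$ is onto. Its zero set has codimension $1$ and lies in $\pi^{-1}(Z)$, a contradiction.
\end{proof}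

\subsection{The anticanonical bundle}

\begin{proposition}\label{prop:fano}
$M_0$ has Gorenstein canonical singularities and $-K_{M_0}$ is ample.
\end{proposition}

\begin{proof}
\emph{Descent.} The construction only gives a line bundle on $M_0$ for a multiple of $\chi_0$; for a Cartier canonical class, $\chi_0$ itself must descend. Kempf's descent lemma \cite[Thm.~2.3]{DN} says that an equivariant vector bundle on the source of a good quotient is the pull-back of a vector bundle if the stabilizer of each point with closed orbit acts trivially on the fiber. The stabilizer of $x\in R_0$ is the unit group of $\operatorname{End}(K_x)$, an open subset of a vector space, hence connected. Take $f$ with $f(gx)=\chi_0(g)^mf(x)$ and $f(x)\ne0$. Then $\chi_0$ maps the stabilizer to the $m$-th roots of unity, so it is trivial there. Thus $\mathcal O\otimes\chi_0=\pi^*L$ for a line bundle $L$ on $M_0$. A line bundle $L'$ is recovered as $(\pi_*\pi^*L')^G$, so $L^m\cong\mathcal O_M(m)|_{M_0}$ for divisible $m$, and $L$ is ample.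

\emph{The canonical sheaf.} On $R_0\cap R^s$ the principal bundle gives an equivariant exact sequence $0\to\mathfrak{pg}\otimes\mathcal O\to T_{R^b}\to\pi^*T_{M_0^s}\to0$. The character $\det\mathfrak{pg}$ is trivial, since $\mathfrak g=C^0(\alpha,\alpha)$ has trivial determinant. By Proposition~\ref{prop:smooth}, $\pi^*\omega_{M_0^s}^{-1}\cong\mathcal O\otimes\chi_0$ equivariantly, so $\omega_{M_0^s}\cong L^{-1}|_{M_0^s}$. By Proposition~\ref{prop:codim} and Lemma~\ref{lem:nodiv}, $M_0^s$ is a big open subset. Reflexive sheaves on a normal variety are determined by their restriction to a big open subset, so $\omega_{M_0}\cong L^{-1}$. Without the codimension bound, $-K_{M_0}$ and $L$ could differ by a divisor supported outside $M_0^s$.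

\emph{Singularities.} Locally $M_0$ is the quotient of a smooth affine variety by a reductive group, so it has rational singularities by Boutot's theorem \cite{Boutot}. Rational singularities are Cohen--Macaulay, so $M_0$ is Gorenstein, and rational singularities with invertible canonical sheaf are canonical \cite[Cor.~5.24]{KM}.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

The bundle $\mathcal E_0$ is regular, so each $\ell\in P$ gives a module $K_\ell\in R^b$ up to frames, and by Lemma~\ref{lem:dict}(b), $K_\ell\cong K_{\ell'}$ if and only if $\ell'\in\Gamma\ell$. To apply Proposition~\ref{prop:descent} we must transfer the codimension bound from $R^b$ to $P$, and for this we compare dimensions. Fix frames of $H^0(\mathcal E_0(N-1))$ and $H^0(\mathcal E_0(N))$. The spaces $W_i(\ell)$ form vector bundles on $P$; let $\tilde P\to P$ be the principal $\prod GL(W_i)$-bundle of their frames. A point $\tilde\ell\in\tilde P$ defines a point $K_{\tilde\ell}\in R^b$. With $\hat G=GL(V)\times GL(A)\times GL(B)$ put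
\[
\rho\colon\hat G\times\tilde P\to R^b,\qquad(g,\tilde\ell)\mapsto gK_{\tilde\ell}.
\]

\begin{lemma}\label{lem:rho}
The nonempty fibers of $\rho$ have dimension $6=\dim(\hat G\times\tilde P)-\dim R^b$. Hence $\rho^{-1}(Z)$ has codimension at least $2$ if $Z\subset R^b$ has; and if $P'\subset P$ is $\Gamma$-invariant and constructible of codimension at least $2$, then $\rho(\hat G\times\tilde P|_{P'})$ has codimension at least $2$ in $R^b$.
\end{lemma}

\begin{proof}
An element $\gamma\in\Gamma$ acts on $V$ by $\lambda_z$ and on $A,B$ through sections; this gives an injective homomorphism $\gamma\mapsto\hat\gamma\in\hat G$, because $\mathcal E_0(N)$ is globally generated. It also acts on $\tilde P$ by transporting lines and frames, and $\hat\gamma K_{\tilde\ell}=K_{\gamma\tilde\ell}$. So $\rho$ is constant on the orbits of the free action $\gamma\cdot(g,\tilde\ell)=(g\hat\gamma^{-1},\gamma\tilde\ell)$. Conversely, if $gK_{\tilde\ell}=g'K_{\tilde\ell'}$, then $g'^{-1}g$ together with the identity on the framed $W_i$ is an isomorphism $K_{\tilde\ell}\to K_{\tilde\ell'}$. By Lemma~\ref{lem:dict}(b) it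 comes from some $\gamma$ with $\hat\gamma=g'^{-1}g$ and $\tilde\ell'=\gamma\tilde\ell$. So the fibers are the orbits. Also $\dim(\hat G\times\tilde P)=\dim G+2s=\dim R^b+6$. The first consequence follows from $\dim\rho^{-1}(Z)\le\dim Z+6$, and the second holds because $\hat G\times\tilde P|_{P'}$ is a union of fibers.
\end{proof}

Let $P^s\subset P$ be the set of $\ell$ with $K_\ell$ stable. It is $\Gamma$-invariant, and $\rho^{-1}(R^{ns})$ is the part of $\hat G\times\tilde P$ over $P\setminus P^s$. By Proposition~\ref{prop:codim} and Lemma~\ref{lem:rho}, $P^s$ is a big open subset, in particular nonempty. The image under $\rho$ of the part over $P^s$ is irreducible and lies in $R^s$; let $R_0$ be the component of $R^{ss}$ containing it. The morphism $\tilde\ell\mapsto\pi(K_{\tilde\ell})$ on $\tilde P|_{P^s}$ does not depend on the frames, so it descends to $\Psi\colon P^s\to M_0^s$. Its nonempty fibers are $\Gamma$-orbits, because points of $M_0^s$ are isomorphism classes. Proposition~\ref{prop:descent}(a) gives a big open $U\subset X$ and an injective morphism $\psi\colon U\to M_0^s$.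

Both $U$ and $M_0^s$ are irreducible of dimension $2n+1$, so $\psi$ is dominant, and an injective dominant morphism in characteristic $0$ is birational. By Zariski's Main Theorem, a birational morphism of varieties with finite fibers and normal target is an open immersion. So $\psi$ is an open immersion into $M_0$. By Propositions~\ref{prop:fano} and~\ref{prop:criterion}, $X$ is log Fano. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

It remains to show that $\psi(U)$ misses no divisor of the quotient. A missed divisor would consist either of triples not isomorphic to any $(\mathcal E_0,\ell,e_z)$, or of triples with $\ell\notin P^X$. The first possibility is excluded by a count over splitting types.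

\begin{lemma}\label{lem:irred}
The complement of $\rho(\hat G\times\tilde P)$ in $R^b$ has codimension at least $2$. Hence $R^b$ is irreducible and $M=M_0$.
\end{lemma}

\begin{proof}
Stratify $R^b$ by the type $\mathcal E\cong\mathcal O(k_1)\oplus\mathcal O(k_2)\oplus\mathcal O(k_3)$, with $k_1\ge k_2\ge k_3\ge-N$ and $k_1+k_2+k_3=1$; there are finitely many types. Fix $\mathcal E$ and let $\tilde P_{\mathcal E}$ be the space of lines with frames of the $W_i$. The stratum is the image of $GL(A)\times GL(B)\times\tilde P_{\mathcal E}\times(H^0(\mathcal E)\setminus0)$. Two points have the same image exactly when they differ by an isomorphism of modules that is the identity at $V$, which by Lemma~\ref{lem:dict}(b) is an automorphism of $\mathcal E$ carrying one section to the other. So the fibers are orbits of $\operatorname{Aut}\mathcal E$, acting freely since it acts faithfully on $B$. The stratum has dimension $(\dim G-1)+2s+h^0(\mathcal E)-h^0(\operatorname{End}\mathcal E)$. By Riemann--Roch $h^0(\mathcal E)=4+h^1(\mathcal E)$ and $h^0(\operatorname{End}\mathcal E)=9+h^1(\operatorname{End}\mathcal E)$,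 so its codimension is
\[
h^1(\operatorname{End}\mathcal E)-h^1(\mathcal E),\qquad h^1(\operatorname{End}\mathcal E)=\sum_{i<j}\max(0,k_i-k_j-1).
\]
\begin{itemize}
\item $k_3\ge0$: the type is $(1,0,0)$, and the codimension is $0$.
\item $k_3=-1$: here $h^1(\mathcal E)=0$ and $k_1+k_2=2$. If $k_2\ge0$, the pairs $(1,3),(2,3)$ contribute $k_1+k_2=2$. If $k_2=-1$, then $k_1=3$ and $h^1(\operatorname{End}\mathcal E)=6$.
\item $k_3\le-2$, $k_2\ge0$: the pairs $(1,3),(2,3)$ contribute $k_1+k_2-2k_3-2=-1-3k_3$, and $h^1(\mathcal E)=-k_3-1$. The codimension is at least $-2k_3\ge4$.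
\item $k_3\le-2$, $k_2<0$: the pairs $(1,2),(1,3)$ contribute $2k_1-k_2-k_3-2=-3(k_2+k_3)$, and $h^1(\mathcal E)=-k_2-k_3-2$. The codimension is at least $2-2(k_2+k_3)\ge8$.
\end{itemize}
In type $(1,0,0)$, that is $\mathcal E=\mathcal E_0$, the condition $\sigma\in H^0(\mathcal O(1)e_y)$ is invariant under automorphisms and has codimension $4-2=2$. Any other section has a nonzero constant component in $\mathcal Oe_x\oplus\mathcal Oe_z$, so it is the image of $e_z$ under an automorphism, and the module lies in the image of $\rho$. This proves the first claim. As $R^b$ has pure dimension, each of its components lies in the closure of the irreducible set $\rho(\hat G\times\tilde P)$, so there is only one. Then the open subset $R^{ss}$ is irreducible and equals $R_0$.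
\end{proof}

Let $P^X$ be as in Proposition~\ref{prop:descent}(b). A point of $R^{ss}$ outside $\pi^{-1}(\psi(U))$ is non-stable, or lies outside the image of $\rho$, or lies in $\rho(\hat G\times\tilde P|_{P\setminus P^X})$; otherwise it is isomorphic to $K_\ell$ with $\ell\in P^X\cap P^s$ and maps into $\psi(U)$. These three sets have codimension at least $2$ by Proposition~\ref{prop:codim}, Lemma~\ref{lem:irred} and Lemma~\ref{lem:rho}. By Lemma~\ref{lem:nodiv}, $\psi(U)$ is a big open subset of $M$. So $\psi$ identifies big open subsets of $X$ and $M$, and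
\[
H^0(X,-mK_X)=H^0(U,-mK_U)=H^0(M,-mK_M)
\]
for all $m$, compatibly with products. Since $-K_M$ is ample by Proposition~\ref{prop:fano}, this ring is finitely generated with $\operatorname{Proj}$ equal to $M$, and $-K_X$ is big. If $|-mK_M|$ is base point free, then the base locus of $|-mK_X|$ lies in $X\setminus U$, so $-K_X$ is movable.

Finally let $s'\le n+3$. General points $p_1,\dots,p_{s'}$ have linearly general components, and they can be completed to $n+3$ such points, because each new component only has to avoid finitely many proper linear subspaces. Let $X$ be the blow-up in all $n+3$ points and $X'$ the blow-up in the first $s'$. Then $X\setminus\bigcup_{i>s'}E_i=X'\setminus\{p_i:i>s'\}$, so $U'=U\setminus\bigcup_{i>s'}E_i$ is a big open subset of $X'$, and $\psi|_{U'}$ is an open immersion into $M$. By Proposition~\ref{prop:criterion}, $X'$ is log Fano. \qed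

\begin{thebibliography}{9}

\bibitem{Boutot}
Boutot, Invent. Math. 88 (1987).

\bibitem{DN}
Drezet and Narasimhan, Invent. Math. 97 (1989).

\bibitem{King}
King, \emph{Moduli of representations of finite dimensional algebras}, Quart. J. Math. 45 (1994).

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational geometry of algebraic varieties}.

\bibitem{PP}
Elisa Postinghel and Artie Prendergast-Smith, \emph{Bilinear secants and birational geometry of blowups of $\mathbb P^n\times\mathbb P^{n+1}$}, arXiv:2412.19364 (2024).

\end{thebibliography}
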